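\title{Relative rigidity fails for the mean curvature of ovaloids}

\begin{abstract}
Regard the curvatures of an ovaloid in $\mathbb{R}^{n+1}$ as functions of the unit normal. If the Gauss--Kronecker curvatures of two ovaloids agree on one hemisphere of normals and are ordered on the other, then the ovaloids are translates of each other. We show that the same statement for the mean curvature is false for every $n\ge 2$. The counterexamples are close to the unit sphere. They come from the cokernel of the linearized mean curvature operator: a convexity argument and the fundamental theorem of projective geometry show that either this cokernel consists of the linear functions times a fixed positive weight, or rigidity fails infinitesimally on some hemisphere, and in the second case the implicit function theorem produces a counterexample. Among the quotients $\sigma_k/\sigma_l$, $0\le l<k\le n$, of elementary symmetric functions of the principal curvatures, the rigidity statement holds exactly when $k=n$.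
\end{abstract}

\section{Introduction}

\subsection{The question}

An \emph{ovaloid} is a smooth closed convex hypersurface $\Sigma\subset\mathbb{R}^{n+1}$ with positive Gauss--Kronecker curvature. Its Gauss map is a diffeomorphism onto $S^n$, so its curvatures can be regarded as functions on $S^n$. We write $\kappa_1(x),\dots,\kappa_n(x)>0$ for the principal curvatures at the point with outer unit normal $x$, and
\[
H=\kappa_1+\dots+\kappa_n,\qquad K=\kappa_1\cdots\kappa_n .
\]
These functions compare two ovaloids at points with the same normal, and they do not change under translations. Quantities that belong to a second ovaloid $\tilde\Sigma$ carry a tilde. For $e\in S^n$ let $S_e^+=\{x\in S^n:\langle x,e\rangle>0\}$.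

Let $Q$ be a symmetric function of the principal curvatures. We say that $Q$ is \emph{relatively rigid} if, for any two ovaloids $\Sigma,\tilde\Sigma\subset\mathbb{R}^{n+1}$ and any $e\in S^n$, the conditions
\begin{equation}\label{eq:hyp}
Q\ge\tilde Q\ \text{ on }S_e^+,\qquad Q=\tilde Q\ \text{ on }S_{-e}^+
\end{equation}
imply that $\Sigma$ is a translate of $\tilde\Sigma$, and hence that $Q\equiv\tilde Q$. By continuity it does not matter whether the hemispheres are open or closed. Inner normals replace $x$ by $-x$, which permutes the hemispheres, and dividing $H$ by $n$ changes nothing.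

It is known that $K$ is relatively rigid. The first half of the reason is an integral identity. The Gauss map $\nu$ carries the area measure of $\Sigma$ to $K^{-1}dx$, so the divergence theorem gives
\begin{equation}\label{eq:mink}
\int_{S^n}\frac{\langle x,e\rangle}{K(x)}\,dx=\int_\Sigma\langle\nu,e\rangle\,dA=0 .
\end{equation}
Under \eqref{eq:hyp} the function $\langle x,e\rangle(\tilde K^{-1}-K^{-1})$ is nonnegative and has integral zero, so $K\equiv\tilde K$. The second half is that $K$ determines the ovaloid up to translation (Section~\ref{sec:quot} contains a proof). The following is posed as an open question by Chen, Ma and Wang \cite{CMW}.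

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge2$. Is the mean curvature $H$ relatively rigid?}
\medskip

To see what one should expect we pass to support functions. Let $g$ be the round metric on $S^n$ and $\nabla$ its connection. The support function of $\Sigma$ is $h(x)=\max_{y\in\Sigma}\langle y,x\rangle$. For a function $u$ on $S^n$ put
\[
A[u]=\nabla^2u+ug,
\]
regarded, by means of $g$, as a field of symmetric endomorphisms of $TS^n$. Ovaloids correspond exactly to smooth $h$ with $A[h]>0$, and the eigenvalues of $A[h](x)$ are the principal radii $1/\kappa_i(x)$. Thus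
\[
H=\mathcal H(h):=\operatorname{tr}A[h]^{-1},\qquad K=\det A[h]^{-1}.
\]
The unit sphere has $h=1$, and translation by $v$ adds the \emph{linear function} $\ell_v(x)=\langle v,x\rangle$ to $h$.

Two simple cases suggest the answer yes. For plane curves, $H=K=\kappa$ and $h''+h=1/\kappa$; the identity \eqref{eq:mink} gives $\kappa\equiv\tilde\kappa$, and then $u=h-\tilde h$ solves $u''+u=0$ and is linear. At the unit sphere of any dimension, the first variation of the mean curvature is $f=D\mathcal H(1)u=-(\Delta u+nu)$, and $\int\ell_ef=-\int u(\Delta+n)\ell_e=0$. So a first variation that has a sign on $S_e^+$ and vanishes on $S_{-e}^+$ is zero: to first order the round sphere behaves as it does for $K$.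

\subsection{Results}

The answer is nevertheless no. In the statements below $[\,\cdot\,,\cdot\,]$ is the pointwise commutator of endomorphisms of $TS^n$.

\begin{theorem}\label{thm:H}
Let $n\ge2$. There is $\eta>0$, depending only on $n$, such that the following holds. If the ovaloid $\tilde\Sigma$ has support function $\tilde h$ with $\|\tilde h-1\|_{C^6}<\eta$, and $[A[\tilde h],\nabla^2\tilde H]$ is not identically zero, then there are $e\in S^n$ and an ovaloid $\Sigma$ such that $H\ge\tilde H$ on $S^n$, $H\not\equiv\tilde H$, and $\operatorname{supp}(H-\tilde H)$ is a compact subset of $S_e^+$. Such $\tilde\Sigma$ exist arbitrarily $C^\infty$-close to the unit sphere.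
\end{theorem}

The pair $\Sigma,\tilde\Sigma$ satisfies \eqref{eq:hyp}, with equality on a neighborhood of the closed hemisphere $\overline{S_{-e}^+}$, and the two ovaloids are not translates because $H\not\equiv\tilde H$. Hence $H$ is not relatively rigid for any $n\ge2$. Rotating the pair moves $S_e^+$ to any prescribed hemisphere. At the infinitesimal level the commutator condition has a converse.

\begin{theorem}\label{thm:inf}
Let $n\ge2$. After decreasing $\eta$ if necessary, the following holds. Let $\|\tilde h-1\|_{C^6}<\eta$ and $[A[\tilde h],\nabla^2\tilde H]\equiv0$; the latter holds, for example, if $\tilde\Sigma$ is rotationally symmetric. If $u\in C^\infty(S^n)$ and the first variation $D\mathcal H(\tilde h)u$ is $\ge0$ (or $\le0$) on a hemisphere and zero on the opposite one, then $D\mathcal H(\tilde h)u\equiv0$ and $u$ is linear, that is, an infinitesimal translation.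
\end{theorem}

The method decides the question for a whole family of curvature functions. Let $\sigma_j$ be the $j$-th elementary symmetric function, with $\sigma_0=1$; for a matrix, $\sigma_j$ is applied to the eigenvalues.

\begin{theorem}\label{thm:quot}
Let $n\ge2$, $0\le l<k\le n$, and $Q=\sigma_k(\kappa)/\sigma_l(\kappa)$. Then $Q$ is relatively rigid if $k=n$ and is not relatively rigid if $k<n$. In particular, among $\sigma_1=H,\sigma_2,\dots,\sigma_n=K$, only $K$ is relatively rigid.
\end{theorem}

\subsection{The mechanism}\label{sec:mech}

Fix $\tilde\Sigma$ near the unit sphere and ask the linear question: is there a first variation $f=D\mathcal H(\tilde h)u$ with $f\ge0$, $f\not\equiv0$, supported in a hemisphere? We shall see that the range of $D\mathcal H(\tilde h)$ is the $L^2$-orthogonal complement of a space with a basis $\varphi_1,\dots,\varphi_{n+1}$ close to $x_1,\dots,x_{n+1}$. Collect this basis into a map $\Phi=(\varphi_1,\dots,\varphi_{n+1}):S^n\to\mathbb{R}^{n+1}$, close to the inclusion. Then $f$ is a first variation if and only if $\int f\Phi=0$. The linear question becomes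 one of convexity: can a positive mass on $S_e^+$, transported by $\Phi$, have its center of mass at the origin?

Suppose first that $\Phi(x)=\mu(x)Mx$ with $\mu>0$ and $M$ invertible. Then $\langle M^{-T}e,\Phi\rangle=\mu\ell_e>0$ on $S_e^+$, so $\Phi(S_e^+)$ lies in an open half-space and the answer is no for every $e$. This is the situation at the round sphere. The next example shows how little is needed to destroy it. The map in it is only a model; we do not claim that it comes from an ovaloid.

\begin{example}\label{ex:model}
Let $n=2$, $\varepsilon>0$, $\Phi(x)=(x_1,\,x_2,\,x_3+\varepsilon x_1x_2)$ and $e=e_3$. Choose $r,z>0$ with $2r^2+z^2=1$ and $z<\varepsilon r^2$. The points $(r,r,z)$, $(-r,-r,z)$, $(r,-r,z)$, $(-r,r,z)$ lie in $S_e^+$, just above the equator, and their images are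
\[
p_{1},p_2=(\pm r,\pm r,\;z+\varepsilon r^2),\qquad p_{3},p_4=(\pm r,\mp r,\;z-\varepsilon r^2).
\]
The first two have positive height and the last two negative height, and
\[
(\varepsilon r^2-z)(p_1+p_2)+(\varepsilon r^2+z)(p_3+p_4)=0
\]
is a relation with positive coefficients. The vectors $p_1-p_2$, $p_3-p_4$, $p_1+p_2$ span $\mathbb{R}^3$, so this is the only linear relation up to a factor. Its coefficients do not sum to zero, so the $p_i$ are the vertices of a tetrahedron, and the origin, having positive barycentric coordinates, lies in its interior. This persists when the four point masses are replaced by narrow bumps, so a positive combination $f$ of four bumps supported in $S_e^+$ has $\int f\Phi=0$.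
\end{example}

What makes the example work is that $\Phi$ bends the equator out of every plane through the origin. The proof turns this observation around. If no hemisphere behaves as in Example~\ref{ex:model}, then $\Phi$ maps every equator into a hyperplane, so $\Phi/|\Phi|$ maps great circles to great circles, and projective geometry forces $\Phi=\mu Mx$ (Section~\ref{sec:dich}). If some hemisphere does behave as in the example, the implicit function theorem converts $f$ into an ovaloid (Section~\ref{sec:ift}). Finally, $\Phi=\mu Mx$ imposes a pointwise condition on the coefficients of the linearized operator, and for the mean curvature this condition is $[A[\tilde h],\nabla^2\tilde H]=0$ (Section~\ref{sec:div}). Sections~\ref{sec:calc} and~\ref{sec:lin} prepare the calculus and construct $\Phi$; Section~\ref{sec:quot} treats the quotients.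

\section{Calculus on the sphere}\label{sec:calc}

We compute in local orthonormal frames and sum over repeated indices. Derivatives of functions are written $u_i$, $u_{ij}$, and covariant derivatives of tensors follow a semicolon. The metric identifies vector fields with $1$-forms and symmetric $2$-tensors with symmetric endomorphisms, so that $g=I$. For a symmetric tensor $S$ and a vector field $V$ put
\[
(\operatorname{div}S)_j=S_{ij;i},\qquad(\operatorname{curl}V)_{ik}=V_{i;k}-V_{k;i}.
\]
Then $\operatorname{div}(fS)=S\nabla f+f\operatorname{div}S$. Up to sign, $\operatorname{curl}V$ is the exterior derivative of the $1$-form $V$. Since $S^n$ is simply connected for $n\ge2$, the field $V$ is a gradient if and only if $\operatorname{curl}V=0$.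

\subsection*{Hessians} Let $P$ be smooth and homogeneous of degree $d$ on $\mathbb{R}^{n+1}\setminus\{0\}$. A unit speed great circle $\gamma$ has $\gamma''=-\gamma$, so $(P\circ\gamma)''=D^2P(\gamma',\gamma')-\langle DP,\gamma\rangle$, and Euler's identity gives
\begin{equation}\label{eq:hess}
\nabla^2(P|_{S^n})(X,Y)=D^2P(X,Y)-dP\,\langle X,Y\rangle\qquad(X,Y\in T_xS^n).
\end{equation}
For $P=\ell_v$ this says $A[\ell_v]=0$. If $P$ is harmonic, the tangential trace of $D^2P$ is $-D^2P(x,x)=-d(d-1)P$, hence
\begin{equation}\label{eq:eig}
\Delta(P|_{S^n})=-d(d+n-1)P|_{S^n}.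
\end{equation}
The restrictions of homogeneous harmonic polynomials span a dense subspace of $L^2(S^n)$, and the numbers $d(d+n-1)$ are distinct, so $\ker(\Delta+n)$ is exactly the space of linear functions.

Formula \eqref{eq:hess} also explains the facts on support functions quoted above. If $\bar h$ is the $1$-homogeneous extension of $h$, then $D^2\bar h=A[h]$ on $x^\perp$ and $D^2\bar h(x,\cdot)=0$. When $A[h]>0$, the function $\bar h$ is convex, hence the support function of a convex body, and $X=D\bar h|_{S^n}=hx+\nabla h$ is the boundary point with outer normal $x$. Its differential is $A[h]$, the inverse of the differential of the Gauss map.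

\subsection*{Codazzi tensors} A symmetric tensor $S$ is \emph{Codazzi} if $S_{ij;k}$ is symmetric in all three indices. On $S^n$ the Ricci identity reads $u_{ij;k}-u_{ik;j}=u_jg_{ik}-u_kg_{ij}$, while $(ug)_{ij;k}-(ug)_{ik;j}=u_kg_{ij}-u_jg_{ik}$. Adding, we see that $A[u]$ is Codazzi for every smooth $u$. All identities special to our problem come from this symmetry.

For $1\le m\le n$ the \emph{Newton tensor} $T_m(S)$ is the gradient of $\sigma_m$, defined by $\frac{d}{dt}\big|_{0}\sigma_m(S+tY)=\operatorname{tr}(T_m(S)Y)$ for symmetric $Y$. By Euler's identity, $\operatorname{tr}(T_m(S)S)=m\sigma_m(S)$.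

\begin{lemma}\label{lem:codazzi}
Let $S$ be a smooth Codazzi tensor on $S^n$.
\begin{enumerate}
\item[(a)] For every smooth $f$, $\operatorname{curl}(S\nabla f)=[S,\nabla^2f]$.
\item[(b)] If $S>0$, then $\operatorname{div}S^{-1}=-S^{-1}\nabla\log\det S$ and
\[
\operatorname{div}S^{-2}=-S^{-2}\nabla\log\det S+S^{-1}\nabla\operatorname{tr}S^{-1}.
\]
\item[(c)] $\operatorname{div}T_m(S)=0$ for $1\le m\le n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(S_{ij}f_j)_{;k}=S_{ij;k}f_j+S_{ij}f_{jk}$. The first term is symmetric in $i,k$, and antisymmetrizing the second gives $S_{ij}f_{jk}-f_{ij}S_{jk}$.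

(b) Write $R=S^{-1}$, so that $R_{ik;l}=-R_{ic}S_{cb;l}R_{bk}$, and recall
\[
(\log\det S)_b=R_{ic}S_{ic;b},\qquad(\operatorname{tr}R)_b=-(R^2)_{ic}S_{ic;b}.
\]
Since $S_{cb;i}=S_{ic;b}$,
\[
R_{ik;i}=-R_{ic}S_{ic;b}R_{bk}=-R_{kb}(\log\det S)_b,
\qquad
R_{ik}R_{kj;i}=-(R^2)_{ic}S_{ic;b}R_{bj}=R_{jb}(\operatorname{tr}R)_b .
\]
The first formula is the first claim, and $(R^2)_{ij;i}=R_{ik;i}R_{kj}+R_{ik}R_{kj;i}$ gives the second.

(c) Differentiating $\det(I+tS)=\sum_mt^m\sigma_m(S)$ with respect to $S$ gives, for small $t$,
\[
\sum_{m=1}^nt^mT_m(S)=t\det(S_t)\,S_t^{-1},\qquad S_t=I+tS .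
\]
The tensor $S_t$ is Codazzi and positive, so by (b)
\[
\operatorname{div}\big(\det(S_t)S_t^{-1}\big)=\det(S_t)\big(S_t^{-1}\nabla\log\det S_t+\operatorname{div}S_t^{-1}\big)=0 .
\]
Thus the polynomial $\sum_mt^m\operatorname{div}T_m(S)$ vanishes for small $t$, and so do its coefficients.
\end{proof}

\section{The linearized operator and its cokernel}\label{sec:lin}

Most of the argument does not use the special form of $H$, and Theorem~\ref{thm:quot} needs the general version. Call $F$ \emph{admissible} if it is a smooth function on positive definite symmetric $n\times n$ matrices, invariant under orthogonal conjugation, with $DF(I)=cI$ for some $c\ne0$. Here $DF(A)$ is the symmetric matrix with $\frac{d}{dt}\big|_0F(A+tY)=\operatorname{tr}(DF(A)Y)$. Invariance makes $\mathcal F(h)=F(A[h])$ a well-defined function on $S^n$. Fix $\rho>0$ such that $|A-I|<\rho$ implies $A>0$ and $c^{-1}DF(A)>\frac12I$. From now on every support function satisfies $|A[h]-I|<\rho$ on $S^n$, except in the rigid case of Theorem~\ref{thm:quot}. Since $u\mapsto A[u]$ is linear, $D\mathcal F(h)u=c\,Lu$, where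
\begin{equation}\label{eq:L}
Lu=a_{ij}(u_{ij}+ug_{ij}),\qquad a=c^{-1}DF(A[h])>0 .
\end{equation}
The formal $L^2$-adjoint is
\[
L^*\varphi=\operatorname{div}\operatorname{div}(\varphi a)+(\operatorname{tr}a)\varphi=a_{ij}\varphi_{ij}+2\langle\operatorname{div}a,\nabla\varphi\rangle+(\operatorname{div}\operatorname{div}a+\operatorname{tr}a)\varphi .
\]
For the mean curvature, $F(A)=\operatorname{tr}A^{-1}$ has $DF(A)=-A^{-2}$, so $c=-1$ and $a=A^{-2}$. For every admissible $F$ and $h=1$ we have $a=I$ and $L=L^*=\Delta+n$.

Fix $\alpha\in(0,1)$. We use three standard facts about a second order elliptic operator $\Lambda$ with smooth coefficients on a closed manifold.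
\begin{enumerate}
\item[(E1)] $\Lambda:W^{2,2}\to L^2$ is Fredholm, its range is the orthogonal complement of $\ker\Lambda^*$, and its index is constant along continuous paths of such operators.
\item[(E2)] If $u\in W^{2,2}$ and $\Lambda u\in C^{j,\alpha}$, then $u\in C^{j+2,\alpha}$. In particular $\ker\Lambda$ and $\ker\Lambda^*$ consist of smooth functions.
\item[(E3)] (Schauder) $\|u\|_{C^{2,\alpha}}\le C(\|\Lambda u\|_{C^\alpha}+\|u\|_{C^0})$, where $C$ depends only on the ellipticity constant and the $C^\alpha$ norms of the coefficients.
\end{enumerate}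
Replacing $a$ by $(1-s)a+sI$ in \eqref{eq:L} deforms $L$ to the self-adjoint operator $\Delta+n$, so $L$ has index $0$. As $A[\ell_v]=0$, all linear functions lie in $\ker L$. Therefore
\begin{equation}\label{eq:fred}
\dim\ker L^*=\dim\ker L\ge n+1,\qquad L(C^{2,\alpha})=\Big\{f\in C^\alpha:\int f\varphi=0\ \text{ for all }\varphi\in\ker L^*\Big\}.
\end{equation}
So translation invariance forces a cokernel of dimension at least $n+1$ at every ovaloid, but it does not say which functions it contains. Near the sphere we can locate it approximately. We say that $\Phi:S^n\to\mathbb{R}^{n+1}$ is \emph{$\delta$-close to the inclusion} if $|\Phi(x)-x|\le\delta$ and $|d\Phi_x(X)-X|\le\delta|X|$ for all $x\in S^n$, $X\in T_xS^n$.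

\begin{lemma}\label{lem:cokernel}
Let $F$ be admissible and $\delta>0$. There is $\eta>0$ such that every smooth $h$ with $\|h-1\|_{C^6}<\eta$ satisfies $|A[h]-I|<\rho$ and has the following properties: $\ker L$ is the space of linear functions, $\dim\ker L^*=n+1$, and $\ker L^*$ has a basis $\varphi_1,\dots,\varphi_{n+1}$ such that $\Phi=(\varphi_1,\dots,\varphi_{n+1})$ is $\delta$-close to the inclusion.
\end{lemma}

\begin{proof}
If no such $\eta$ existed, there would be smooth $h_j\to1$ in $C^6$ for each of which the conclusion fails. So it suffices to prove the conclusion for large $j$ along any such sequence. We have $A[h_j]\to I$ in $C^4$, hence $a_j\to I$ in $C^4$, and the coefficients of $L_j^*$, which contain two derivatives of $a_j$, converge in $C^2$ to those of $\Delta+n$.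

\emph{Compactness.} Let $\psi_j\in\ker L_j^*$ with $\|\psi_j\|_{C^0}=1$. By (E3) the $\psi_j$ are bounded in $C^{2,\alpha}$, so by the Arzel\`a--Ascoli theorem a subsequence converges in $C^2$. The limit $\psi$ has $\|\psi\|_{C^0}=1$ and $(\Delta+n)\psi=0$, so it is a nonzero linear function.

\emph{Dimension.} Let $\Pi$ be the $L^2$-orthogonal projection onto the linear functions and $\Pi_j$ its restriction to $\ker L_j^*$. If $\Pi_j$ were not injective for infinitely many $j$, we could choose $\psi_j$ as above with $\Pi\psi_j=0$, and the limit would be a nonzero linear function with $\Pi\psi=0$, which is absurd. So for large $j$ we have $\dim\ker L_j^*\le n+1$. By \eqref{eq:fred} both kernels have dimension $n+1$, $\ker L_j$ consists of the linear functions, and $\Pi_j$ is an isomorphism.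

\emph{Basis.} Fix $i$, and put $\varphi_{j,i}=\Pi_j^{-1}x_i$ and $s_j=\|\varphi_{j,i}\|_{C^0}$. Every subsequence has a further subsequence along which $\varphi_{j,i}/s_j\to\psi$ in $C^2$, with $\psi\ne0$ linear. Applying $\Pi$ gives $x_i/s_j\to\psi$, so $s_j$ has a limit $s\in(0,\infty)$ with $s\psi=x_i$, and $\varphi_{j,i}\to x_i$ in $C^2$ along this subsequence. Hence the whole sequence converges to $x_i$ in $C^2$.
\end{proof}

From now on $\delta=1/(10n)$, and $\eta=\eta(F)$ is given by Lemma~\ref{lem:cokernel}. We call $\Phi$ the \emph{cokernel map} of $h$. By \eqref{eq:fred}, a function $f\in C^\alpha$ lies in $L(C^{2,\alpha})$ if and only if $\int f\Phi=0$.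

\section{Balanced hemispheres or a projective map}\label{sec:dich}

This section is about an arbitrary map close to the inclusion. Call the hemisphere $S_e^+$ \emph{balanced} for $\Phi$ if $0\in\operatorname{int}\operatorname{conv}\Phi(S_e^+)$, as in Example~\ref{ex:model}. We use the separation theorem in this form: if $C\subset\mathbb{R}^{n+1}$ is convex and $0\notin\operatorname{int}C$, there is a unit vector $\zeta$ with $\langle\zeta,y\rangle\ge0$ for all $y\in C$.

\begin{proposition}\label{prop:dich}
Let $n\ge2$, $\delta=1/(10n)$, and let $\Phi:S^n\to\mathbb{R}^{n+1}$ be smooth and $\delta$-close to the inclusion. Then at least one of the following holds.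
\begin{enumerate}
\item[(i)] Some hemisphere $S_e^+$ is balanced for $\Phi$.
\item[(ii)] $\Phi(x)=\mu(x)Mx$ with $M\in GL(n+1,\mathbb{R})$ and $\mu>0$ smooth.
\end{enumerate}
\end{proposition}

The half-space computation in Section~\ref{sec:mech} shows that (i) and (ii) exclude each other, but we do not need this.

\begin{proof}
\emph{Step 1: the radial projection $T=\Phi/|\Phi|$ is a diffeomorphism of $S^n$.} We have $|\Phi|\ge1-\delta>0$. If $dT_x(X)=0$ for a unit tangent vector $X$, then $d\Phi_x(X)=s\Phi(x)$ for some real $s$, and
\[
\sqrt{1+s^2}=|X-sx|=|X-d\Phi_x(X)+s(\Phi(x)-x)|\le\delta(1+|s|)\le\delta\sqrt2\sqrt{1+s^2},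
\]
which is false. So $T$ is a local diffeomorphism of a compact connected manifold, hence a covering map. Since $S^n$ is simply connected, $T$ is a diffeomorphism.

Assume from now on that (i) fails.

\emph{Step 2: equators are mapped into hyperplanes.} For each $e$, separation gives a unit vector $\zeta$ with $\langle\zeta,\Phi\rangle\ge0$ on $S_e^+$ and, by continuity, on $\overline{S_e^+}$. Then $\langle\zeta,x\rangle\ge-\delta$ on $\overline{S_e^+}$, and this forces $\zeta$ to be near $e$. Indeed, write $\zeta=\cos\theta\,e+\sin\theta\,e'$ with $e'\perp e$ a unit vector and $\sin\theta\ge0$. The choice $x=-e'$ gives $\sin\theta\le\delta$, so $|\cos\theta|\ge\sqrt{1-\delta^2}>\delta$, and the choice $x=e$ gives $\cos\theta\ge-\delta$, so $\cos\theta>0$. Dividing by $\cos\theta$ we obtain a vector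
\[
z(e)=e+\xi(e),\qquad\xi(e)\perp e,\qquad|\xi(e)|=\tan\theta\le2\delta,\qquad\langle z(e),\Phi\rangle\ge0\ \text{ on }\overline{S_e^+}.
\]
Fix one such $z(e)$ for every $e$. The equator $S^n\cap e^\perp$ belongs to both $\overline{S_e^+}$ and $\overline{S_{-e}^+}$, so the vector $\omega=z(e)+z(-e)=\xi(e)+\xi(-e)\perp e$ satisfies $\langle\omega,\Phi\rangle\ge0$ on it. If $\omega\ne0$, the point $x=-\omega/|\omega|$ of the equator gives $\langle\omega,\Phi(x)\rangle\le-|\omega|+\delta|\omega|<0$. Hence $z(-e)=-z(e)$, and the two inequalities on the equator combine to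
\begin{equation}\label{eq:equator}
\Phi(S^n\cap e^\perp)\subset z(e)^\perp\qquad\text{for every }e\in S^n .
\end{equation}

\emph{Step 3: great circles are mapped onto great circles.} A great circle is an intersection $C=S^n\cap e_1^\perp\cap\dots\cap e_{n-1}^\perp$ with $e_1,\dots,e_{n-1}$ orthonormal. The vectors $z(e_i)$ are linearly independent: if $\sum s_iz(e_i)=0$, then
\[
|s|=\Big|\sum s_ie_i\Big|=\Big|\sum s_i\xi(e_i)\Big|\le2\delta\sum|s_i|\le2\delta\sqrt n\,|s|,
\]
and $2\delta\sqrt n<1$ gives $s=0$. By \eqref{eq:equator}, $\Phi(C)$ lies in the $2$-plane orthogonal to all $z(e_i)$, so $T(C)$ lies in a great circle. A continuous injective map from a circle to a circle is onto, since otherwise it would embed a circle in an interval. So $T(C)$ is a great circle.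

\emph{Step 4: $T$ is odd.} Since $n\ge2$, there are two distinct great circles $C_1,C_2$ through $\pm x$, and $C_1\cap C_2=\{x,-x\}$. As $T$ is injective, $T(C_1)\ne T(C_2)$ and $T(C_1)\cap T(C_2)=\{T(x),T(-x)\}$. Two distinct great circles that meet do so in an antipodal pair, so $T(-x)=-T(x)$.

\emph{Step 5: projective geometry.} By Steps 1, 3 and 4, $T$ induces a bijection of $\mathbb{RP}^n$ that maps lines onto lines. The fundamental theorem of projective geometry states that for $n\ge2$ such a bijection is induced by a bijection of $\mathbb{R}^{n+1}$ that is semilinear with respect to a field automorphism of $\mathbb{R}$. The only such automorphism is the identity, so the bijection is induced by some $M\in GL(n+1,\mathbb{R})$. Thus $T(x)=\pm Mx/|Mx|$. The sign is continuous on the connected set $S^n$, hence constant, and we absorb it into $M$. Then $\Phi=\mu Mx$ with $\mu=|\Phi|/|Mx|$.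
\end{proof}

\begin{remark}
For $n=1$ the proposition fails in the absence of any projective rigidity: if $T$ is any odd diffeomorphism of $S^1$ close to the identity, it maps each open half-circle onto an open half-circle, so no half-circle is balanced, while $T$ need not be of the form $\mu Mx$.
\end{remark}

\section{From a balanced hemisphere to an ovaloid}\label{sec:ift}

On a balanced hemisphere there is $f\ge0$ with $\int f\Phi=0$, hence a solution of $cLu=f$. We want to solve the nonlinear equation $\mathcal F(\tilde h+tu)=\mathcal F(\tilde h)+tf$. The difficulty is that $L$ is not onto: for $t\ne0$ the nonlinear terms violate the $n+1$ compatibility conditions. We therefore let $f$ vary in a family with $n+1$ free parameters that fill the cokernel. That the origin is an \emph{interior} point of the convex hull is used twice: it supplies enough parameters, and it supplies a starting $f$ with strictly positive weights, so that $f$ stays nonnegative when the weights are adjusted.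

\begin{proposition}\label{prop:ift}
Let $F$ be admissible, let $\tilde h$ be smooth with $\|\tilde h-1\|_{C^6}<\eta$, and suppose that $S_e^+$ is balanced for the cokernel map $\Phi$ of $\tilde h$. Then for all small $t>0$ there is a smooth $h_t$ with $A[h_t]>0$ and
\[
\mathcal F(h_t)=\mathcal F(\tilde h)+tf_t,
\]
where $f_t\ge0$, $f_t\not\equiv0$ is smooth with compact support in $S_e^+$. Moreover $h_t\to\tilde h$ in $C^{2,\alpha}$ as $t\to0$.
\end{proposition}

\begin{proof}
\emph{Bumps.} Take a simplex inside $\operatorname{conv}\Phi(S_e^+)$ with $0$ in its interior, and write its vertices as finite convex combinations of points of $\Phi(S_e^+)$. This gives $y_1,\dots,y_N\in S_e^+$ with $0\in\operatorname{int}\operatorname{conv}\{\Phi(y_j)\}$. For points $p_1,\dots,p_N$, the condition $0\in\operatorname{int}\operatorname{conv}\{p_j\}$ is equivalent to the existence of $r>0$ with $\max_j\langle v,p_j\rangle\ge r$ for all unit $v$: if the hull contains the ball of radius $r$ about $0$, the bound holds, and if $0$ is not interior, separation gives $v=-\zeta$ with $\max_j\langle v,p_j\rangle\le0$. The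 second form survives moving each $p_j$ by less than $r/2$. So we can choose smooth $\chi_j\ge0$ with $\int\chi_j=1$, supported in small closed balls around $y_j$ contained in $S_e^+$, such that the averages $q_j=\int\chi_j\Phi$ still satisfy $0\in\operatorname{int}\operatorname{conv}\{q_j\}$.

It follows that the $q_j$ span $\mathbb{R}^{n+1}$. For small $s>0$ the point $-s\sum q_j$ lies in the hull, so $-s\sum q_j=\sum t_jq_j$ with $t_j\ge0$, and $\lambda_j^0=s+t_j>0$ satisfy $\sum\lambda_j^0q_j=0$. Choose a subspace $E\subset\mathbb{R}^N$ of dimension $n+1$ on which $\lambda\mapsto\sum\lambda_jq_j$ is an isomorphism onto $\mathbb{R}^{n+1}$.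

\emph{The rescaled equation.} Let $X_0=\{u\in C^{2,\alpha}:\int ux_i=0\text{ for all }i\}$, a closed complement of the linear functions. Dividing the equation by $t$ and writing the difference quotient as an integral gives an expression that makes sense at $t=0$. With $\tilde A=A[\tilde h]$, define for $(t,u,\lambda)\in\mathbb{R}\times X_0\times E$ with $\sup|\tilde A+tA[u]-I|<\rho$
\[
G(t,u,\lambda)=\int_0^1\operatorname{tr}\big(DF(\tilde A+stA[u])\,A[u]\big)\,ds-\sum_j(\lambda_j^0+\lambda_j)\chi_j\ \in C^\alpha .
\]
The first term is a smooth function of $(t,\tilde A(x),A[u](x))$ applied pointwise. Such maps are smooth between $C^\alpha$ spaces, and $u\mapsto A[u]$ is bounded from $C^{2,\alpha}$ to $C^\alpha$, so $G$ is smooth. By the fundamental theorem of calculus, for $t\ne0$,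
\[
G(t,u,\lambda)=0\iff\mathcal F(\tilde h+tu)=\mathcal F(\tilde h)+t\sum_j(\lambda_j^0+\lambda_j)\chi_j ,
\]
and $G(0,u,\lambda)=cLu-\sum(\lambda_j^0+\lambda_j)\chi_j$, with $L$ the operator at $\tilde h$.

\emph{Implicit function theorem.} Since $\int\big(\sum\lambda_j^0\chi_j\big)\Phi=\sum\lambda_j^0q_j=0$, there is $u_0\in X_0$ with $G(0,u_0,0)=0$. The derivative of $G$ in $(u,\lambda)$ at $(0,u_0,0)$ is the bounded map $(u,\lambda)\mapsto cLu-\sum\lambda_j\chi_j$ from $X_0\times E$ to $C^\alpha$. It is bijective. Given $f\in C^\alpha$, the function $f+\sum\lambda_j\chi_j$ lies in the range of $L$ if and only if $\sum\lambda_jq_j=-\int f\Phi$, which determines a unique $\lambda\in E$; then $cLu=f+\sum\lambda_j\chi_j$ has a unique solution in $X_0$, because $\ker L$ consists of the linear functions. By the open mapping theorem the inverse is bounded. The implicit function theorem yields $(u_t,\lambda_t)\to(u_0,0)$ with $G(t,u_t,\lambda_t)=0$. Put $h_t=\tilde h+tu_t$ and $f_t=\sum(\lambda_j^0+\lambda_{t,j})\chi_j$. For small $t>0$ all weights in $f_t$ are positive and $|A[h_t]-I|<\rho$.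

\emph{Smoothness.} In local coordinates $y$, the function $h=h_t\in C^{2,\alpha}$ solves $N(y,h,\partial h,\partial^2h)=\psi(y)$ with $N$ and $\psi$ smooth, and the equation is elliptic at the $2$-jet of $h$. Let $w_\tau$ be the difference quotient of $h$ with step $\tau$ in the direction $y_k$. Subtracting the equation at the two points and integrating the derivative of $N$ along the segment between the two jets gives a linear equation for $w_\tau$. Its coefficients and right-hand side are averages of derivatives of $N$ along the segment and a difference quotient of $\psi$, so they are bounded in $C^\alpha$ uniformly in $\tau$. For small $\tau$ the segment stays near the jet of $h$, so the ellipticity is uniform, and $|w_\tau|\le\sup|\partial h|$. Interior Schauder estimates bound $w_\tau$ in $C^{2,\alpha}$ on smaller domains, hence $\partial_kh\in C^{2,\alpha}$. Now the equation can be differentiated. If $h\in C^{j+2,\alpha}$ with $j\ge1$, then $\partial_kh$ solves a linear elliptic equation with $C^{j,\alpha}$ coefficients and right-hand side, so $h\in C^{j+3,\alpha}$. By induction $h$ is smooth.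
\end{proof}

\section{The divergence condition and the mean curvature}\label{sec:div}

The cokernel map is a global object, and we cannot compute it. Alternative (ii) of Proposition~\ref{prop:dich}, however, can be tested pointwise on the coefficients of $L$, because among the functions $\mu\ell_v$ there are enough that vanish at any given point.

\begin{lemma}\label{lem:div}
Let $a>0$ be the tensor in \eqref{eq:L} and let $\mu>0$ be smooth. Then $\mu\ell_v\in\ker L^*$ for all $v$ if and only if $\operatorname{div}(\mu a)=0$, that is, $a^{-1}\operatorname{div}a=-\nabla\log\mu$.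
\end{lemma}

\begin{proof}
For $\ell=\ell_v$ we expand $\operatorname{div}\operatorname{div}(\ell\mu a)$. The term $\mu a_{ij}\ell_{ij}=-\mu\ell\operatorname{tr}a$ cancels the zero order term of $L^*$, and
\[
L^*(\mu\ell)=\ell\operatorname{div}\operatorname{div}(\mu a)+2\langle\operatorname{div}(\mu a),\nabla\ell\rangle .
\]
If $\operatorname{div}(\mu a)=0$, this vanishes. Conversely, at $x$ take $v\perp x$; then $\ell_v(x)=0$ and $\nabla\ell_v(x)=v$, so $\operatorname{div}(\mu a)(x)$ is orthogonal to every tangent vector. The last form of the condition follows from $\operatorname{div}(\mu a)=\mu(a\nabla\log\mu+\operatorname{div}a)$.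
\end{proof}

\begin{corollary}\label{cor:crit}
Let $n\ge2$, let $F$ be admissible, and let $\tilde h$ be smooth with $\|\tilde h-1\|_{C^6}<\eta$. If $\operatorname{curl}(a^{-1}\operatorname{div}a)\not\equiv0$, then the conclusion of Proposition~\ref{prop:ift} holds for some $e\in S^n$.
\end{corollary}

\begin{proof}
If $\Phi=\mu Mx$, the components $\mu x_i$ of $M^{-1}\Phi$ lie in $\ker L^*$, so $a^{-1}\operatorname{div}a$ is a gradient by Lemma~\ref{lem:div}, contrary to the hypothesis. By Proposition~\ref{prop:dich} some hemisphere is balanced.
\end{proof}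

For the mean curvature the curl can be computed exactly. With $a=A^{-2}$, $H=\operatorname{tr}A^{-1}$ and $K=1/\det A$, parts (b) and (a) of Lemma~\ref{lem:codazzi} give
\begin{equation}\label{eq:curlH}
a^{-1}\operatorname{div}a=\nabla\log K+A\nabla H,\qquad\operatorname{curl}(a^{-1}\operatorname{div}a)=[A,\nabla^2H].
\end{equation}

It remains to find $\tilde h$ near $1$ with nonzero commutator. Try $\tilde h=1+\varepsilon w$, and put $B=A[w]$ and $b=\operatorname{tr}B=\Delta w+nw$. Then $A=I+\varepsilon B$ and $\tilde H=n-\varepsilon b+O(\varepsilon^2)$ in every $C^j$, so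
\begin{equation}\label{eq:second}
[A,\nabla^2\tilde H]=\varepsilon[B,\nabla^2\tilde H]=-\varepsilon^2[B,\nabla^2b]+O(\varepsilon^3).
\end{equation}
The obstruction is of second order in $\varepsilon$, which is why the first variation at the sphere does not reveal it. If $w$ is an eigenfunction of $\Delta$, then $b$ is a multiple of $w$ and $[B,\nabla^2b]=0$. So we mix two eigenvalues.

\begin{lemma}\label{lem:test}
Let $n\ge2$ and $w=w_2+w_3$, where $w_2,w_3$ are the restrictions to $S^n$ of $P_2=x_1^2-x_2^2$ and $P_3=x_1x_2x_{n+1}$. Then $[B,\nabla^2b]=-4(n+4)(E_{12}-E_{21})\ne0$ at the point $e_{n+1}$, where $E_{ij}$ are the matrix units in the basis $e_1,\dots,e_n$ of the tangent space.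
\end{lemma}

\begin{proof}
Since $n+1\ge3$, the variables $x_1,x_2,x_{n+1}$ are distinct and both polynomials are harmonic. By \eqref{eq:eig}, $\Delta w_2=-2(n+1)w_2$ and $\Delta w_3=-3(n+2)w_3$, so $b=-(n+2)w_2-(2n+6)w_3$. Write $W_d=\nabla^2w_d$. As $wI$ commutes with everything,
\[
[B,\nabla^2b]=-[W_2+W_3,\,(n+2)W_2+(2n+6)W_3]=-(n+4)[W_2,W_3].
\]
At $e_{n+1}$ both polynomials vanish, so \eqref{eq:hess} gives $W_2=2(E_{11}-E_{22})$ and $W_3=E_{12}+E_{21}$. Then $W_2W_3=2(E_{12}-E_{21})=-W_3W_2$, and $[W_2,W_3]=4(E_{12}-E_{21})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:H}]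
Take $F(A)=\operatorname{tr}A^{-1}$ and $\eta=\eta(F)$, which depends only on $n$. If $[A[\tilde h],\nabla^2\tilde H]\not\equiv0$, then \eqref{eq:curlH} and Corollary~\ref{cor:crit} give $e$ and $h_t$. The ovaloid $\Sigma$ with support function $h_t$ has $H-\tilde H=tf_t$, which is nonnegative, not identically zero, and compactly supported in $S_e^+$. For $\tilde h=1+\varepsilon w$ with $w$ from Lemma~\ref{lem:test}, the commutator \eqref{eq:second} is nonzero at $e_{n+1}$ for all small $\varepsilon\ne0$, and $\tilde h\to1$ in $C^\infty$ as $\varepsilon\to0$.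
\end{proof}

Since $h_t\to\tilde h$ in $C^{2,\alpha}$, both ovaloids of the counterexample can be taken close to the unit sphere.

\begin{proof}[Proof of Theorem~\ref{thm:inf}]
If the commutator vanishes, then by \eqref{eq:curlH} the field $a^{-1}\operatorname{div}a$ is curl free, hence equal to $-\nabla\log\mu$ for a smooth $\mu>0$. By Lemma~\ref{lem:div}, $L^*(\mu\ell_e)=0$ for every $e$. Let $f=D\mathcal H(\tilde h)u=-Lu$ have a sign on $S_e^+$ and vanish on $S_{-e}^+$. Then $\int\mu\ell_ef=-\int uL^*(\mu\ell_e)=0$, and the integrand is continuous and of one sign. So $f\equiv0$ and $u\in\ker L$. By Lemma~\ref{lem:cokernel}, $u$ is linear; this last step is the only one that uses the closeness of $\tilde h$ to $1$.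

Let $\tilde\Sigma$ be invariant under the rotations about an axis. Translate it so that the axis passes through the origin; this changes neither $A[\tilde h]$ nor $\tilde H$. Then $\tilde h$ and $\tilde H$ depend only on the distance $r$ to a pole of $S^n$. The Hessian of a function $\psi(r)$ is $\psi''dr^2+\psi'\cot r\,(g-dr^2)$, so away from the poles $A[\tilde h]$ and $\nabla^2\tilde H$ are both combinations of the projections $dr^2$ and $g-dr^2$ and commute. At the poles they commute by continuity.
\end{proof}

\section{Quotients of elementary symmetric functions}\label{sec:quot}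

The principal curvatures are the eigenvalues of $A^{-1}$, and $\sigma_j(A^{-1})=\sigma_{n-j}(A)/\sigma_n(A)$. With $p=n-k$ and $m=n-l$, so that $0\le p<m\le n$, we get
\[
Q=\frac{\sigma_k(\kappa)}{\sigma_l(\kappa)}=\frac{\sigma_p(A)}{\sigma_m(A)} .
\]
The case $k=n$ is $p=0$, where $1/Q=\sigma_m(A)$ has the divergence-free gradient $T_m(A)$. We shall use the expansion
\begin{equation}\label{eq:shift}
\sigma_j(zI+Y)=\sum_{i=0}^j\binom{n-i}{j-i}z^{j-i}\sigma_i(Y),
\end{equation}
which holds because a product of $i$ eigenvalues of $Y$ arises from $\binom{n-i}{j-i}$ index sets of size $j$.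

\subsection{The rigid case $k=n$}

The uniqueness step needs an algebraic inequality. It is the tangent plane form of G{\aa}rding's concavity of $\sigma_m^{1/m}$ on positive definite matrices, strict in non-radial directions. We include a short proof.

\begin{lemma}\label{lem:garding}
Let $2\le m\le n$ and let $A,\tilde A$ be positive definite symmetric matrices with $\sigma_m(A)=\sigma_m(\tilde A)=s$. Then $\operatorname{tr}(T_m(A)\tilde A)\ge ms$, with equality only if $\tilde A=A$.
\end{lemma}

\begin{proof}
From $\det((z+\tau)I+Y)=\sum_j\tau^{n-j}\sigma_j(zI+Y)$ we see that $(n-m)!\,\sigma_m(zI+Y)$ is the $(n-m)$-th derivative of $z\mapsto\det(zI+Y)$. By the Gauss--Lucas theorem the zeros of the derivative of a polynomial lie in the convex hull of its zeros. Hence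
\begin{equation}\label{eq:GL}
\text{the zeros of }z\mapsto\sigma_m(zI+Y)\text{ lie in the convex hull of the eigenvalues of }-Y.
\end{equation}

Let $\pi(t)=\sigma_m(tA+\tilde A)=st^m+\operatorname{tr}(T_m(A)\tilde A)\,t^{m-1}+\dots+s$. If $\operatorname{Im}t>0$ and $(tA+\tilde A)v=\lambda v$ with $0\neq v\in\mathbb{C}^n$, then $\lambda|v|^2=t\,v^*Av+v^*\tilde Av$ with $v^*Av>0$ and $v^*\tilde Av$ real, so $\operatorname{Im}\lambda>0$. By \eqref{eq:GL}, $z=0$ is not a zero, so $\pi(t)\ne0$. As $\pi$ is real, all its roots are real, and they are negative because $\pi>0$ on $[0,\infty)$. Thus $\pi(t)=s\prod_{i=1}^m(t+r_i)$ with $r_i>0$ and $\prod r_i=1$, and $\operatorname{tr}(T_m(A)\tilde A)=s\sum r_i\ge ms$ by the inequality of arithmetic and geometric means.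

In the case of equality all $r_i=1$. For $Z=\tilde A-A$ this gives $\sigma_m(\tau A+Z)=\pi(\tau-1)=s\tau^m$ for all real $\tau$, and by homogeneity $\sigma_m(\tau A-Z)=s\tau^m$ as well. Let $Y_\tau=\tau A\pm Z$ with $\tau>0$. By \eqref{eq:GL} the roots of $z\mapsto\sigma_m(zI+Y_\tau)$ are real, and they are negative for large $\tau$, when $Y_\tau>0$. They depend continuously on $\tau$, since the leading coefficient is constant, and they never equal $0$, since $\sigma_m(Y_\tau)\ne0$. So they are negative for all $\tau>0$, all coefficients in \eqref{eq:shift} are positive, and, as $m\ge2$, $\sigma_1(Y_\tau)>0$ and $\sigma_2(Y_\tau)>0$. Letting $\tau\to0$ gives $\sigma_1(\pm Z)\ge0$ and $\sigma_2(Z)\ge0$. Hence $\operatorname{tr}Z^2=\sigma_1(Z)^2-2\sigma_2(Z)\le0$ and $Z=0$.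
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quot} for $k=n$]
Here $Q=1/\sigma_m(A)$ with $1\le m\le n$, and $\Sigma,\tilde\Sigma$ are arbitrary ovaloids, with $A=A[h]$ and $\tilde A=A[\tilde h]$. By Euler's identity and two integrations by parts, in which $\operatorname{div}T_m(A)=0$ by Lemma~\ref{lem:codazzi}(c), we have for every smooth $f$
\begin{equation}\label{eq:sym}
\int f\sigma_m(A)=\frac1m\int f\,T_m(A)_{ij}(h_{ij}+hg_{ij})=\frac1m\int h\operatorname{tr}\big(T_m(A)A[f]\big).
\end{equation}
For $f=\ell_e$ this gives $\int\ell_e\sigma_m(A)=0$, which for $m=n$ is \eqref{eq:mink}; the same holds for $\tilde A$. Under \eqref{eq:hyp} the function $\ell_e(\sigma_m(\tilde A)-\sigma_m(A))$ is continuous, nonnegative and of integral zero, so $\sigma_m(A)\equiv\sigma_m(\tilde A)=:s$.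

If $m=1$, then $(\Delta+n)(h-\tilde h)=0$ and $h-\tilde h$ is linear. Let $m\ge2$. Translate each ovaloid so that the origin lies inside it; then $h,\tilde h>0$. By \eqref{eq:sym} with $f=\tilde h$ and Lemma~\ref{lem:garding},
\[
\int\tilde hs=\frac1m\int h\operatorname{tr}\big(T_m(A)\tilde A\big)\ge\int hs .
\]
Exchanging the two ovaloids gives the reverse inequality. So equality holds, and since $h>0$, equality holds in Lemma~\ref{lem:garding} at every point. Thus $\tilde A\equiv A$. Taking the trace, $(\Delta+n)(h-\tilde h)=0$, and $h-\tilde h$ is linear. In both cases $\Sigma$ is a translate of $\tilde\Sigma$.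
\end{proof}

\subsection{The flexible case $k<n$}

\begin{proof}[Proof of Theorem~\ref{thm:quot} for $k<n$]
Now $1\le p<m\le n$. Take $F=\log Q=\log\sigma_p-\log\sigma_m$, so that
\[
DF(A)=U_p-U_m,\qquad U_j=T_j(A)/\sigma_j(A).
\]
For $j\in\{p,m\}$ put $\theta_j=\frac jn$ and $\omega_j=\frac{j(j-1)}{n(n-1)}$. By \eqref{eq:shift} with $z=1$, and since $\sigma_2(Y)=\frac12((\operatorname{tr}Y)^2-\operatorname{tr}Y^2)$ has gradient $(\operatorname{tr}Y)I-Y$,
\begin{align*}
\sigma_j(I+Y)&=\tbinom nj\big(1+\theta_j\sigma_1(Y)+\omega_j\sigma_2(Y)+O(|Y|^3)\big),\\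
T_j(I+Y)&=\tbinom nj\big(\theta_jI+\omega_j((\operatorname{tr}Y)I-Y)+O(|Y|^2)\big).
\end{align*}
In particular $U_j(I)=\theta_jI$, so $F$ is admissible with $c=\frac{p-m}n\ne0$.

We apply Corollary~\ref{cor:crit} to $\tilde h=1+\varepsilon w$, with $w,B,b$ as in Lemma~\ref{lem:test} and $A=I+\varepsilon B$. There is no closed formula like \eqref{eq:curlH}, so we compute the leading term of the curl. All fields below are smooth in $(\varepsilon,x)$, so Taylor remainders are estimated in every $C^j(S^n)$. From the expansions above,
\[
U_j=\theta_jI+\varepsilon\big(-\omega_jB+(\omega_j-\theta_j^2)bI\big)+O(\varepsilon^2),\qquad\nabla\log\sigma_j(A)=\varepsilon\theta_j\nabla b+\varepsilon^2\nabla s_j+O(\varepsilon^3)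
\]
with a smooth function $s_j$. Since $T_j(A)$ is divergence free, $\operatorname{div}U_j=-U_j\nabla\log\sigma_j(A)$. This yields the second order term of $\operatorname{div}U_j$ from the first order term of $U_j$:
\[
\operatorname{div}U_j=-\varepsilon\theta_j^2\nabla b+\varepsilon^2\big(\theta_j\omega_jB\nabla b+\nabla r_j\big)+O(\varepsilon^3),\qquad r_j=-\theta_js_j-\tfrac12\theta_j(\omega_j-\theta_j^2)b^2 .
\]
Therefore $a=c^{-1}(U_p-U_m)$ satisfies
\[
a=I+\varepsilon(\beta_1B+\beta_2bI)+O(\varepsilon^2),\qquad\operatorname{div}a=\varepsilon\beta_3\nabla b+\varepsilon^2(\beta_4B\nabla b+\nabla r)+O(\varepsilon^3),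
\]
where $r=c^{-1}(r_p-r_m)$, the value of the constant $\beta_2$ is not needed, and
\begin{gather*}
\beta_1=-\frac{\omega_p-\omega_m}c=-\frac{p+m-1}{n-1},\qquad\beta_3=-\frac{\theta_p^2-\theta_m^2}c=-\frac{p+m}n,\\
\beta_4=\frac{\theta_p\omega_p-\theta_m\omega_m}c=\frac{p^2+pm+m^2-p-m}{n(n-1)} .
\end{gather*}
Multiplying by $a^{-1}=I-\varepsilon(\beta_1B+\beta_2bI)+O(\varepsilon^2)$ gives
\[
a^{-1}\operatorname{div}a=\nabla\big(\varepsilon\beta_3b+\varepsilon^2r-\tfrac12\varepsilon^2\beta_2\beta_3b^2\big)+\varepsilon^2\varkappa\,B\nabla b+O(\varepsilon^3)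
\]
with
\[
\varkappa=\beta_4-\beta_1\beta_3=\frac{p^2+pm+m^2-(p+m)-(p+m)(p+m-1)}{n(n-1)}=-\frac{pm}{n(n-1)}=-\frac{(n-k)(n-l)}{n(n-1)} .
\]
As $p\ge1$, we have $\varkappa\ne0$. The tensor $B=A[w]$ is Codazzi, so Lemma~\ref{lem:codazzi}(a) gives
\[
\operatorname{curl}(a^{-1}\operatorname{div}a)=\varepsilon^2\varkappa\,[B,\nabla^2b]+O(\varepsilon^3),
\]
and by Lemma~\ref{lem:test} this is nonzero at $e_{n+1}$ for all small $\varepsilon\ne0$. Corollary~\ref{cor:crit} provides $e$ and an ovaloid $\Sigma$ with $\log Q=\log\tilde Q+tf_t$. Then $Q\ge\tilde Q$, $Q\not\equiv\tilde Q$, and $\operatorname{supp}(Q-\tilde Q)$ is a compact subset of $S_e^+$. So \eqref{eq:hyp} holds, and $\Sigma$ is not a translate of $\tilde\Sigma$, because translations preserve $Q$.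
\end{proof}

\begin{remark}
The formula for $\varkappa$ agrees with both exact computations. For $Q=H$ we have $p=n-1$, $m=n$ and $\varkappa=-1$, as in \eqref{eq:second}; passing from $H$ to $\log H$ multiplies $a$ by a positive function, which changes $a^{-1}\operatorname{div}a$ by a gradient. For $p=0$ the formula gives $\varkappa=0$, and indeed $a$ is then a positive function times the divergence-free tensor $T_m(A)$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{CMW}
Shibing Chen, Xiang Ma, Shengyang Wang,
\emph{Mean Curvature Rigidity and Non-rigidity Results on Spherical Caps},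
arXiv:2202.09824 (2022).

\end{thebibliography}
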